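\title{The Vietoris--Rips complex of a sphere just beyond the diameter of the regular simplex}

\begin{abstract}
Let $r_n=\arccos\big(\tfrac{-1}{n+1}\big)$ be the diameter of a regular $(n+1)$-simplex inscribed in the unit sphere $\mathbb S^n$. We prove that for every $n\ge1$ and every $r\in(r_n,r_n+\varepsilon_n]$, where $\varepsilon_n=384^{-2}(n+2)^{-10}$, the Vietoris--Rips complex $\mathrm{VR}_r(\mathbb S^n)$ is homotopy equivalent to the join $\mathbb S^n*(\mathrm{SO}(n+1)/A_{n+2})$. The proof attaches to each simplex of the complex a weakly contractible open subset of the join, built from the hemispheres that contain the simplex and the regular simplices that lie close to it. The geometric input is a rigidity estimate, linear in $r-r_n$, for sets of diameter less than $r$ whose convex hull contains the origin.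
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb S^n\subset\mathbb R^{n+1}$ be the unit sphere with its geodesic (great-circle) metric $d$. For $r>0$, the \emph{Vietoris--Rips complex} $\mathrm{VR}_r(\mathbb S^n)$ is the simplicial complex whose simplices are the finite nonempty sets $\sigma\subset\mathbb S^n$ with $\operatorname{diam}(\sigma)<r$. Its homotopy type is that of its geometric realization. The complexes grow with $r$, and for $r>\pi$ every finite set is a simplex, so that the complex is contractible. For small $r$ it recovers the sphere. Put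
\[
c_0=-\frac1{n+1},\qquad r_n=\arccos c_0 .
\]
The number $r_n$ is the distance between two vertices of a regular $(n+1)$-simplex inscribed in $\mathbb S^n$. The orientation-preserving symmetries of such a simplex form a subgroup of $\mathrm{SO}(n+1)$ isomorphic to the alternating group $A_{n+2}$. The following problem is posed in \cite{LMO}; the symbol $*$ denotes the topological join.

\medskip
\noindent\textbf{Problem.} \emph{Is it true that for every integer $n\ge1$ there is an $\varepsilon>0$ such that $\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n*(\mathrm{SO}(n+1)/A_{n+2})$ for all $r\in(r_n,r_n+\varepsilon)$?}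
\medskip

The following facts are known. First,
\begin{equation}\label{eq:known}
\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n\qquad\text{for all } r\in(0,r_n],
\end{equation}
and the homotopy type changes after $r=r_n$. Second, the answer to the problem is yes for $n=1$ and $n=2$; for $n=2$ one has $\mathrm{VR}_r(\mathbb S^2)\simeq\mathbb S^2*(\mathbb S^3/E_6)=\mathbb S^2*(\mathrm{SO}(3)/A_4)$ for $r\in\big(\arccos(-\tfrac13),\arccos(-\tfrac1{\sqrt5})\big)$, where $E_6$ is the binary tetrahedral group. We show that the answer is yes for every $n$. Let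
\[
\kappa_n=\frac1{384^2\,(n+2)^{10}},\qquad I_n=\{r\in(r_n,\pi):\ c_0-\cos r\le\kappa_n\}.
\]
Since the cosine is $1$-Lipschitz and $r_n\le2\pi/3$, the interval $(r_n,r_n+\kappa_n]$ is contained in $I_n$.

\begin{theorem}\label{thm:main}
Let $n\ge1$ and $r\in I_n$. Then
\[
\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n*\big(\mathrm{SO}(n+1)/A_{n+2}\big).
\]
In particular this holds for all $r\in(r_n,r_n+\kappa_n]$.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] If $r<r'$ both lie in $I_n$, then the inclusion $\mathrm{VR}_r(\mathbb S^n)\hookrightarrow\mathrm{VR}_{r'}(\mathbb S^n)$ is a homotopy equivalence.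
\item[(b)] For $r\in I_n$, the complex $\mathrm{VR}_r(\mathbb S^n)$ is $(n+1)$-connected,
\[
\tilde H_i(\mathrm{VR}_r(\mathbb S^n))\cong\tilde H_{i-n-1}(\mathrm{SO}(n+1)/A_{n+2}),\qquad H_{(n+1)(n+2)/2}(\mathrm{VR}_r(\mathbb S^n))\cong\mathbb Z .
\]
\item[(c)] For $0<s\le r_n$ and $r\in I_n$, the inclusion $\mathrm{VR}_s(\mathbb S^n)\hookrightarrow\mathrm{VR}_r(\mathbb S^n)$ is null-homotopic.
\item[(d)] The equivalence of Theorem~\ref{thm:main} fails for every $r\le r_n$ and for every $r>\pi$.
\end{enumerate}
\end{theorem}

The constant $\kappa_n$ is not claimed to be optimal, and we do not determine the optimal right endpoint for general $n$. Of the known facts we use only \eqref{eq:known}, and only for parts (c) and (d) of Theorem~\ref{thm:compl}.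

\subsection*{Why $r_n$, and why a join}
A point of the realization of $\mathrm{VR}_r(\mathbb S^n)$ is a formal convex combination of the vertices of a simplex $\sigma$. Evaluating it in $\mathbb R^{n+1}$ and normalizing gives a point of $\mathbb S^n$, provided that $0\notin\operatorname{conv}\sigma$. For $r\le r_n$ this proviso always holds. Indeed, if $0\in\operatorname{conv}\sigma$, then by Carath\'eodory's theorem $0=\sum\lambda_ky_k$ is a convex combination, with positive weights, of $m\le n+2$ points of $\sigma$, and $m\ge2$. The inner products $\langle y_k,y_l\rangle$ exceed $\cos r\ge c_0$, and $q=\sum\lambda_k^2\ge\frac1m\ge\frac1{n+2}$, so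
\begin{equation}\label{eq:threshold}
0=\Big|\sum\lambda_ky_k\Big|^2>q+c_0(1-q)=\frac{(n+2)\,q-1}{n+1}\ge0 ,
\end{equation}
which is absurd.

As soon as $r>r_n$, the vertex set $S$ of every inscribed regular simplex is a simplex of the complex. It spans an $(n+1)$-dimensional disk whose boundary is carried homeomorphically onto $\mathbb S^n$ by evaluation and normalization. The regular simplices form a space $Q\cong\mathrm{SO}(n+1)/A_{n+2}$, so one expects the new complex to be $\mathbb S^n$ with a family $D^{n+1}\times Q$ of disks attached along the projection $\mathbb S^n\times Q\to\mathbb S^n$. This space is the join $\mathbb S^n*Q$.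

The picture is only a heuristic. The vertex set of the realization is discrete, so the disks do not form a continuous family, and near each $S$ there are simplices of arbitrarily large dimension with $0$ in their convex hull, none of which singles out a regular simplex. We therefore construct no map to the join. Instead we let each simplex $\sigma$ mark an open set $J_\sigma$ of admissible points of the join, and show that this correspondence has weakly contractible slices in both directions.

Section~\ref{sec:setup} states three geometric conditions that imply Theorem~\ref{thm:main}, and Section~\ref{sec:circle} verifies them by hand on the circle. Sections~\ref{sec:corr} and~\ref{sec:reduction} prove the implication, Sections~\ref{sec:rigid} and~\ref{sec:contr} verify the conditions for all $n$, and Section~\ref{sec:final} completes the proofs.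

\section{Hemispheres, regular simplices, and three conditions}\label{sec:setup}

\subsection*{Conventions}
We write $|\cdot|$ for the Euclidean norm and $\|\cdot\|$ for the operator norm. Unless stated otherwise, $r\in(\pi/2,\pi)$ and $c=\cos r<0$; note that $I_n\subset(\pi/2,\pi)$. A finite set $\sigma$ is a simplex if and only if $\langle x,y\rangle>c$ for all $x,y\in\sigma$. For $X\subset\mathbb S^n$ let $\mathrm{VR}_r(X)$ be the subcomplex of simplices contained in $X$; then $\mathrm{VR}_r(X)\cap\mathrm{VR}_r(X')=\mathrm{VR}_r(X\cap X')$.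

Realizations carry the CW topology: a set is open if it meets every closed simplex in an open set. A compact subset of a realization lies in a finite subcomplex. Two simplicial maps $f,g\colon T\to K$ are \emph{contiguous} if $f(\sigma)\cup g(\sigma)$ is a simplex for every simplex $\sigma$ of $T$; they are then homotopic, by linear interpolation inside these simplices. A map is a \emph{weak equivalence} if it is bijective on path components and on all homotopy groups at all base points. A space $X$ is \emph{weakly contractible} if every map $\partial I^k\to X$ extends to the cube $I^k=[0,1]^k$, for all $k\ge0$; the case $k=0$ says $X\ne\emptyset$, and the condition is equivalent to $X\to\mathrm{pt}$ being a weak equivalence. Every space receives a weak equivalence from a CW complex (CW approximation), and a weak equivalence of CW complexes is a homotopy equivalence (Whitehead's theorem).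

\subsection*{The space of regular simplices}
A \emph{regular simplex} is a set $S=\{v_0,\dots,v_{n+1}\}\subset\mathbb S^n$ with $\langle v_i,v_j\rangle=c_0$ for $i\ne j$. Let $Q$ be the set of regular simplices.

\begin{lemma}\label{lem:regular}
Let $S=\{v_0,\dots,v_{n+1}\}\in Q$.
\begin{enumerate}
\item[(i)] $\sum v_i=0$, $|v_i-v_j|>\sqrt2$ for $i\ne j$, any $n+1$ of the $v_i$ form a basis of $\mathbb R^{n+1}$, and $\sum_kv_kv_k^T=\frac{n+2}{n+1}I$.
\item[(ii)] If $\{w_0,\dots,w_{n+1}\}\in Q$, there is a unique $g\in\mathrm O(n+1)$ with $gv_k=w_k$ for all $k$.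
\item[(iii)] Give $Q$ the quotient topology of $\pi\colon\mathrm O(n+1)\to Q$, $g\mapsto gS$. Then $\pi$ is open and $Q\cong\mathrm{SO}(n+1)/A_{n+2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $|\sum v_i|^2=(n+2)(1+(n+1)c_0)=0$ and $|v_i-v_j|^2=2-2c_0>2$. The Gram matrix of $n+1$ of the vertices is $G_0=(1-c_0)I+c_0\mathbf 1\mathbf 1^T$, where $\mathbf 1=(1,\dots,1)^T\in\mathbb R^{n+1}$. It has the eigenvalue $1+nc_0=\frac1{n+1}$ on $\mathbf 1$ and the eigenvalue $1-c_0$ on $\mathbf 1^\perp$, so it is invertible. Finally $\sum_k\langle v_k,v_j\rangle v_k=v_j+c_0\sum_{k\ne j}v_k=(1-c_0)v_j$ for each $j$, and the $v_j$ span.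

(ii) The linear map with $v_k\mapsto w_k$ for $k\ge1$ preserves the Gram matrix of a basis, so it is orthogonal, and it sends $v_0=-\sum_{k\ge1}v_k$ to $w_0$.

(iii) By (ii) the action is transitive with stabilizer $\mathrm{Sym}(n+2)$, so $\pi$ is the quotient by a finite group and is open. The reflection in $(v_i-v_j)^\perp$ swaps $v_i$ and $v_j$ and fixes the other vertices, so the determinant of a symmetry of $S$ is the sign of its permutation. Hence $\mathrm{SO}(n+1)$ acts transitively with stabilizer $A_{n+2}$, and $\mathrm{SO}(n+1)/A_{n+2}\to Q$ is a continuous bijection of compact Hausdorff spaces.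
\end{proof}

\subsection*{Directions and shapes of a simplex}
For $p,v\in\mathbb S^n$, $S\in Q$ and $\rho>0$ let
\[
H_p=\{x\in\mathbb S^n:\langle x,p\rangle>0\},\quad C_\rho(v)=\{x\in\mathbb S^n:|x-v|<\rho\},\quad\mathcal N_\rho(S)=\bigcup_{v\in S}C_\rho(v).
\]
A simplex $\sigma$ of $\mathrm{VR}_r(\mathbb S^n)$ has a set of \emph{directions} and a set of \emph{shapes},
\[
D_\sigma=\{p\in\mathbb S^n:\sigma\subset H_p\},\qquad Q_\sigma=\{S\in Q:\sigma\subset\mathcal N_\rho(S)\},
\]
the latter depending on $\rho$. Both shrink as $\sigma$ grows, and both are open; for $Q_\sigma$, the preimage in $\mathrm O(n+1)$ is open. The set $D_\sigma$ is the trace on the sphere of the open convex cone $K_\sigma=\{\xi\in\mathbb R^{n+1}:\langle\xi,x\rangle>0\text{ for all }x\in\sigma\}$, which does not contain $0$. If $0\in\operatorname{conv}\sigma$ then $K_\sigma=\emptyset$; otherwise the point of $\operatorname{conv}\sigma$ nearest to $0$ lies in $K_\sigma$. So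
\begin{equation}\label{eq:sep}
D_\sigma=\emptyset\iff0\in\operatorname{conv}\sigma,
\end{equation}
and a nonempty $D_\sigma$ is contractible, being a radial deformation retract of the convex set $K_\sigma$.

A simplex without directions must be described by its shapes. The following conditions on the pair $(r,\rho)$ say that this description loses nothing and is compatible with the description by directions.
\begin{enumerate}
\item[(G1)] For every simplex $\sigma$ of $\mathrm{VR}_r(\mathbb S^n)$ with $0\in\operatorname{conv}\sigma$, the space $Q_\sigma$ is nonempty and contractible.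
\item[(G2)] For every $S\in Q$, the complex $\mathrm{VR}_r(\mathcal N_\rho(S))$ is contractible.
\item[(G3)] For all $S\in Q$ and $p\in\mathbb S^n$, the complex $\mathrm{VR}_r(\mathcal N_\rho(S)\cap H_p)$ is contractible.
\end{enumerate}

\begin{proposition}\label{prop:reduction}
If $r\in(\pi/2,\pi)$ and $\rho>0$ satisfy \emph{(G1)--(G3)}, then $\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n*Q$.
\end{proposition}

The proof is given in Section~\ref{sec:reduction}. The conditions pull $\rho$ in opposite directions: $Q_\sigma\neq\emptyset$ asks that $\rho$ be large enough, while we can contract the complexes in (G2) and (G3) only when the caps are small.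

\subsection*{Contracting a complex by sliding its vertices}
All complexes below are contracted by moving vertices along paths. The motion need not depend continuously on the vertex.

\begin{lemma}\label{lem:slide}
Let $\emptyset\ne X\subset\mathbb S^n$ and let $\gamma_s\colon X\to X$, $s\in[0,1]$, be maps such that $s\mapsto\gamma_s(x)$ is continuous for every $x$, $\gamma_0=\mathrm{id}$, every $\gamma_s$ maps simplices of $\mathrm{VR}_r(X)$ to simplices, and $\gamma_1(X)$ is contained in a simplex of $\mathrm{VR}_r(X)$. Then $\mathrm{VR}_r(X)$ is contractible.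
\end{lemma}

\begin{proof}
Let $T$ be a finite subcomplex and $s_*\in[0,1]$. For each of the finitely many pairs $x,y$ lying in a common simplex of $T$ we have $d(\gamma_{s_*}(x),\gamma_{s_*}(y))<r$. The inequality is strict, so $d(\gamma_s(x),\gamma_{s'}(y))<r$ for all these pairs and all $s,s'$ in a neighborhood of $s_*$. A Lebesgue number for these neighborhoods gives $0=s_0<\dots<s_m=1$ such that $\gamma_{s_k}|_T$ and $\gamma_{s_{k+1}}|_T$ are contiguous for all $k$. So the inclusion of $T$ is homotopic to a map into one simplex, hence null-homotopic. Every map $\partial I^k\to|\mathrm{VR}_r(X)|$ lands in such a $T$, so the complex is weakly contractible, and Whitehead's theorem applies.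
\end{proof}

The proof uses the strict inequality $\operatorname{diam}\sigma<r$ in the definition of the complex: it is what makes nearby maps contiguous.

\begin{lemma}\label{lem:hemi}
For $r\in(\pi/2,\pi)$ and $p\in\mathbb S^n$, the complex $\mathrm{VR}_r(H_p)$ is contractible.
\end{lemma}

\begin{proof}
Slide toward $p$: put $m_x=(1-s)x+sp$ and $\gamma_s(x)=m_x/|m_x|$. Since $\langle x,p\rangle>0$, we have $\langle m_x,p\rangle>0$ and $|m_x|^2=(1-s)^2+s^2+2s(1-s)\langle x,p\rangle\ge(1-s)^2$. Let $x,y\in H_p$ with $\langle x,y\rangle>c$. Then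
\[
\langle m_x,m_y\rangle=(1-s)^2\langle x,y\rangle+s(1-s)\big(\langle x,p\rangle+\langle y,p\rangle\big)+s^2\ge(1-s)^2\langle x,y\rangle .
\]
If $\langle m_x,m_y\rangle\ge0$, then $\langle\gamma_s(x),\gamma_s(y)\rangle\ge0>c$; here we use $r>\pi/2$. If $\langle m_x,m_y\rangle<0$, then $s<1$, and dividing this negative number by $|m_x||m_y|\ge(1-s)^2$ gives $\langle\gamma_s(x),\gamma_s(y)\rangle\ge\langle m_x,m_y\rangle/(1-s)^2\ge\langle x,y\rangle>c$. As $\gamma_1\equiv p$, Lemma~\ref{lem:slide} applies.
\end{proof}

\section{The circle}\label{sec:circle}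

For $n=1$ we have $r_1=2\pi/3$, the space $Q$ of equilateral triangles is the circle $\mathbb R/\frac{2\pi}3\mathbb Z$, and the join is $\mathbb S^1*\mathbb S^1=\mathbb S^3$. Write $\mathbb S^1=\mathbb R/2\pi\mathbb Z$ and $r=\frac{2\pi}3+\delta$ with $0<\delta<\frac\pi{40}$. Let $\eta=6\delta<\frac\pi6$ and $\rho=2\sin(\eta/2)$, so that $C_\rho(v)$ is the arc $(v-\eta,v+\eta)$. We verify (G1)--(G3).

\emph{Condition \emph{(G1)}.} Let $0\in\operatorname{conv}\sigma$. By Carath\'eodory's theorem $0$ lies in the hull of at most three points of $\sigma$, and two points would be antipodal, at distance $\pi>r$. After a rotation the three points are $0=x_0<x_1<x_2<2\pi$. By \eqref{eq:sep} they lie in no open half-circle, so each of the three gaps between them is at most $\pi$ and is therefore a distance, less than $\frac{2\pi}3+\delta$. The gaps add up to $2\pi$, so each exceeds $\frac{2\pi}3-2\delta$. Hence $|x_k-v_k|<2\delta$ for the triangle $S^0=\{v_0,v_1,v_2\}$, $v_k=\frac{2\pi k}3$. Any $x\in\sigma$ lies in one of the gaps. If $x_1\le x\le x_2$, then $d(x,x_0)<r$ means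 $x<r$ or $x>2\pi-r$, which gives $x-x_1<3\delta$ or $x_2-x<3\delta$; the other two gaps differ only by a cyclic relabeling. So every $x\in\sigma$ has the form $v_{j(x)}+a_x$ with $|a_x|<5\delta$. For $\theta\in(-\frac\pi3,\frac\pi3]$, the point $x$ lies in $\mathcal N_\rho(S^0+\theta)$ if and only if $a_x-\theta$ is within $\eta$ of a multiple of $\frac{2\pi}3$, and the multiple must be $0$ because $|a_x-\theta|<\frac\pi3+5\delta<\frac{2\pi}3-\eta$. Thus $Q_\sigma$ is the interval $\bigcap_{x\in\sigma}(a_x-\eta,a_x+\eta)$, which contains $0$.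

\emph{Condition \emph{(G2)}.} Shrink each arc to its center: $\gamma_s(v_i+a)=v_i+(1-s)a$. Two points of the same arc stay at distance less than $2\eta<r$. The distance between $v_i+a$ and $v_i+\frac{2\pi}{3}+b$ is $\frac{2\pi}3+b-a\in(0,\pi)$, and $\gamma_s$ changes it to $(1-s)(\frac{2\pi}3+b-a)+s\frac{2\pi}3$, which is less than $r$ if the original distance is.

\emph{Condition \emph{(G3)}.} Let $p=0$, so $H_p=(-\frac\pi2,\frac\pi2)$. It contains a vertex of the triangle, and it meets at most two arcs, because three points in different arcs have gaps less than $\frac{2\pi}3+2\eta<\pi$. If it meets one arc, shrink the intersection to the vertex. If it meets two, their centers have lifts $v$ and $v'=v+\frac{2\pi}3$ in $(-\frac\pi2-\eta,\frac\pi2+\eta)$. A center may lie outside $H_p$, so we need new centers (Figure~\ref{fig:circle}). Put $w=v$ if $v\in H_p$; otherwise $v\le-\frac\pi2$, and we choose $w\in(-\frac\pi2,v+\eta)$. Put $w'=v'$ if $v'\in H_p$; otherwise $v'\ge\frac\pi2$, and we choose $w'\in(v'-\eta,\frac\pi2)$. Each center has moved \emph{toward $p$}, so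 $0<w'-w\le\frac{2\pi}3$. Sliding $x\mapsto(1-s)x+sw$ and $y\mapsto(1-s)y+sw'$ turns a distance $y-x<r$ into $(1-s)(y-x)+s(w'-w)<r$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[gray] (0,0) circle (1);
\draw[dashed] (0,-1.35) -- (0,1.35);
\draw[gray] (-98:1) -- (22:1) -- (142:1) -- cycle;
\draw[very thick] (-113:1) arc (-113:-83:1);
\draw[very thick] (7:1) arc (7:37:1);
\draw[very thick] (127:1) arc (127:157:1);
\fill (-98:1) circle (0.04) node[below left] {$v$};
\fill (22:1) circle (0.04) node[right] {$v'=w'$};
\fill (142:1) circle (0.04) node[above left] {$v''$};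
\fill (0:1) circle (0.03) node[right] {$p$};
\draw[fill=white] (-86:1) circle (0.04) node[below right] {$w$};
\end{tikzpicture}
\caption{Three arcs (bold) around an equilateral triangle $\{v,v',v''\}$, and the open half-circle $H_p$ to the right of the dashed line. The arc around $v$ meets $H_p$ although $v\notin H_p$. Replacing $v$ by a point $w$ of its arc in the direction of $p$ does not increase the distance to $v'$.}\label{fig:circle}
\end{figure}

Two features persist in all dimensions: a simplex surrounding the origin lies within a \emph{linear} multiple of $r-r_n$ of a regular simplex, and centers outside a hemisphere are repaired by moving them toward its pole. What is special to the circle is that distances are affine in the angle coordinate. For general $n$ the slides produce errors of order $\rho^2$, which must be absorbed by the slack $\kappa=c_0-\cos r$. We will need $\rho\ge64(n+2)^5\kappa$ for (G1) and $36\rho^2\le\kappa$ for (G2) and (G3). The two requirements are compatible exactly when $\kappa\le\kappa_n$.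

\section{Open correspondences with contractible slices}\label{sec:corr}

To compare two spaces $A$ and $B$ without a map between them, we use an open set $Z\subset A\times B$ and its two projections. The projection $Z\to A$ need not be a fibration. Openness still allows one to lift a homotopy for a short time, and weak contractibility of the slices allows one to patch the short lifts together.

\begin{lemma}\label{lem:open}
Let $Z\subset A\times B$ be open, and suppose that every slice $Z^a=\{b\in B:(a,b)\in Z\}$, $a\in A$, is weakly contractible. Then the projection $Z\to A$ is a weak equivalence.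
\end{lemma}

This is a special case of \cite[Lemma~2.2]{Weiss}; we give a proof. Openness cannot be dropped: for $A=[0,1]$, $B=\{0,1\}$ and $Z=[0,\frac12]\times\{0\}\cup(\frac12,1]\times\{1\}$ all slices are points, but $Z$ is disconnected.

\begin{proof}
A \emph{problem of type $(k,d)$}, $0\le d\le k$, is a map $f\colon I^k\to A$ that depends on only $d$ of the coordinates, together with a map $s\colon\partial I^k\to B$ such that $(f,s)\in Z$ on $\partial I^k$. A \emph{solution} is an extension $\hat s\colon I^k\to B$ of $s$ with $(f,\hat s)\in Z$ on $I^k$. Solving all problems of type $(k,k)$ suffices: with $s$ constant, a solution lifts a given element of $\pi_k(A)$; and a null-homotopy in $A$ of the image of an element of $\pi_k(Z)$ is a problem of type $(k+1,k+1)$, whose solution is a null-homotopy in $Z$. We solve all problems by induction on $d$, for all $k\ge d$ at once, with the help of a short-time extension property.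

(R) \emph{Let $K=I^m$, $f\colon K\times[0,1]\to A$, and $s\colon K\times0\cup\partial K\times[0,1]\to B$ with $(f,s)\in Z$. Then for some $\varepsilon\in(0,1]$ there is a map $K\times[0,\varepsilon]\to B$ that agrees with $s$ where both are defined and, paired with $f$, takes values in $Z$.} Let $\varrho$ be a retraction of $K\times[0,1]$ onto $K\times0\cup\partial K\times[0,1]$. The set where $(f,s\circ\varrho)\in Z$ is open and contains $K\times0$, hence contains some $K\times[0,\varepsilon]$ by compactness of $K$. Take $s\circ\varrho$.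

If $d=0$, then $f$ is a constant $a$, and $s\colon\partial I^k\to Z^a$ extends by hypothesis. Let $d\ge1$, let $t$ be one of the $d$ coordinates, and let $x'\in I^{k-1}$ denote the remaining ones.

\emph{Step 1: solutions on thin slabs.} For $t\in\{0,1\}$ let $\beta_t=s(\cdot,t)$. For $0<t<1$, the maps $f(\cdot,t)$ and $s(\cdot,t)|_{\partial I^{k-1}}$ form a problem of type $(k-1,d-1)$; let $\beta_t\colon I^{k-1}\to B$ be a solution. By (R), applied on each side of $t$, there are a relatively open interval $L_t\ni t$ in $[0,1]$ and an extension $s_t$ of $\beta_t$ to $I^{k-1}\times L_t$ that agrees with $s$ on $\partial I^{k-1}\times L_t$ and satisfies $(f,s_t)\in Z$. Shrink the intervals so that $0\in L_t$ only for $t=0$ and $1\in L_t$ only for $t=1$. A Lebesgue number gives $0=\tau_0<\dots<\tau_m=1$ with $[\tau_{j-1},\tau_j]\subset L_{t(j)}$, and necessarily $t(1)=0$, $t(m)=1$. Let $s^{(j)}$ be the restriction of $s_{t(j)}$ to the slab $I^{k-1}\times[\tau_{j-1},\tau_j]$. It agrees with $s$ on the part of $\partial I^k$ in the slab.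

\emph{Step 2: bridging the walls.} On the wall $t=\tau_j$, $0<j<m$, the maps $s^{(j)}$ and $s^{(j+1)}$ agree only on $\partial I^{k-1}$. Consider the map $(x',u)\mapsto f(x',\tau_j)$ on $I^{k-1}\times[0,1]$ with boundary data $s^{(j)}(x',\tau_j)$ for $u=0$, $s^{(j+1)}(x',\tau_j)$ for $u=1$, and $s(x',\tau_j)$ for $x'\in\partial I^{k-1}$. This is a problem of type $(k,d-1)$; let $h_j$ be a solution. Divide $[0,1]$ into $2m-1$ equal intervals, and let $\varphi\colon[0,1]\to[0,1]$ map the $(2j-1)$-st linearly and increasingly onto $[\tau_{j-1},\tau_j]$ and the $2j$-th to the point $\tau_j$. With $\Phi(x',t)=(x',\varphi(t))$, the concatenation of $s^{(1)},h_1,s^{(2)},\dots,h_{m-1},s^{(m)}$ is a map $g\colon I^k\to B$ with $(f\circ\Phi,g)\in Z$ and $g=s\circ\Phi$ on $\partial I^k$.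

\emph{Step 3: removing the reparametrization.} We have solved the problem pulled back by $\Phi$, which is not invertible. Let $\Phi_u=(1-u)\Phi+u\,\mathrm{id}$; it maps $\partial I^k$ to itself because $\varphi(0)=0$ and $\varphi(1)=1$. Apply (R) to $(x,u)\mapsto f(\Phi_u(x))$, with data $g$ at $u=0$ and $s\circ\Phi_u$ on $\partial I^k\times[0,1]$. At time $u=\varepsilon>0$ we obtain $g_\varepsilon\colon I^k\to B$ with $(f\circ\Phi_\varepsilon,g_\varepsilon)\in Z$ and $g_\varepsilon=s\circ\Phi_\varepsilon$ on $\partial I^k$. The function $(1-\varepsilon)\varphi+\varepsilon\,\mathrm{id}$ is strictly increasing, so $\Phi_\varepsilon$ is a homeomorphism of $(I^k,\partial I^k)$, and $\hat s=g_\varepsilon\circ\Phi_\varepsilon^{-1}$ is a solution.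
\end{proof}

Let $P$ be a poset and $|P|$ the realization of its order complex, whose simplices are the finite chains. A point $z\in|P|$ has barycentric coordinates $z_\sigma$, $\sigma\in P$, which are continuous functions of $z$; the $\sigma$ with $z_\sigma>0$ form a chain, whose least element we denote by $\min z$. If $P$ is the poset of simplices of a complex $K$, then $|P|$ is the barycentric subdivision of $K$ and is homeomorphic to $|K|$.

\begin{lemma}\label{lem:poset}
Let $Y$ be a space and let $Y_\sigma\subset Y$, $\sigma\in P$, be open sets with $Y_\sigma\supset Y_{\sigma'}$ whenever $\sigma\le\sigma'$. Suppose that every $Y_\sigma$ is weakly contractible and that for every $y\in Y$ the poset $P_y=\{\sigma:y\in Y_\sigma\}$ has contractible realization. Let $Z=\{(z,y)\in|P|\times Y:y\in Y_{\min z}\}$. Then both projections $|P|\leftarrow Z\to Y$ are weak equivalences.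
\end{lemma}

\begin{proof}
The set $Z$ is open. Indeed, let $(z_0,y_0)\in Z$ and $\sigma=\min z_0$. If $z_\sigma>0$ then $\min z\le\sigma$ and $Y_{\min z}\supset Y_\sigma$, so the open neighborhood $\{z:z_\sigma>0\}\times Y_\sigma$ of $(z_0,y_0)$ lies in $Z$.

The slice over $z$ is $Y_{\min z}$. The slice over $y$ is $O_y=\{z:\min z\in P_y\}$. Since $P_y$ is closed under passing to smaller elements, $O_y$ is the open set of all $z$ with $\mu(z)=\sum_{\sigma\in P_y}z_\sigma>0$. Let $\nu(z)\in|P_y|$ have coordinates $z_\sigma/\mu(z)$ for $\sigma\in P_y$. The homotopy $(z,u)\mapsto(1-u)z+u\,\nu(z)$ preserves $\Delta\cap O_y$ for each closed simplex $\Delta$, is continuous on $(\Delta\cap O_y)\times I$, and fixes $|P_y|$. It is continuous on $O_y\times I$ because this is an open subset of the CW complex $|P|\times I$, so that its topology is coherent with the sets $(\Delta\cap O_y)\times I$. Thus $O_y\simeq|P_y|$ is contractible, and Lemma~\ref{lem:open} applies to both projections.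
\end{proof}

\begin{remark}\label{rem:warmup}
These tools already give \eqref{eq:known} for $r\in(\pi/2,r_n]$. Let $P$ be the poset of simplices of $\mathrm{VR}_r(\mathbb S^n)$, $Y=\mathbb S^n$ and $Y_\sigma=D_\sigma$. By \eqref{eq:threshold} and \eqref{eq:sep} every $D_\sigma$ is nonempty, hence contractible, and $P_p$ is the poset of simplices of $\mathrm{VR}_r(H_p)$, which is contractible by Lemma~\ref{lem:hemi}. For $r>r_n$ the argument breaks at one point only: some $D_\sigma$ are empty.
\end{remark}

\section{From the three conditions to the join}\label{sec:reduction}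

Let $J=\mathbb S^n*Q$ be the quotient of $\mathbb S^n\times Q\times[0,1]$ in which $(p,S,0)\sim(p,S',0)$ and $(p,S,1)\sim(p',S,1)$; write $[p,S,t]$ for its points. Let $B=\{\xi\in\mathbb R^{n+1}:|\xi|<1\}$ and let $C^\circ Q=Q\times[0,1)/Q\times0$ be the open cone, which is contractible. The two open halves of the join are products:
\[
\{t>0\}\cong B\times Q,\quad[p,S,t]\mapsto((1-t)p,S);\qquad\{t<1\}\cong\mathbb S^n\times C^\circ Q .
\]
In the first case $\mathbb S^n\times Q\times(0,1]\to B\times Q$ is a proper surjection, hence a quotient map; in the second, the product of a quotient map with the identity of the compact space $\mathbb S^n$ is a quotient map.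

We enlarge the target of Remark~\ref{rem:warmup} from $\mathbb S^n$ to $J$ and let $\sigma$ mark a point of $J$ if it accepts its direction \emph{or} its shape:
\[
J_\sigma=U_\sigma\cup V_\sigma,\qquad U_\sigma=\{[p,S,t]:t>0,\ S\in Q_\sigma\},\qquad V_\sigma=\{[p,S,t]:t<1,\ p\in D_\sigma\}.
\]
These sets are open, since their preimages $\mathbb S^n\times Q_\sigma\times(0,1]$ and $D_\sigma\times Q\times[0,1)$ are open, and $\sigma\subset\sigma'$ implies $J_\sigma\supset J_{\sigma'}$. This monotonicity forces us to keep $U_\sigma$ also for simplices that have directions, such as the proper faces of a regular simplex. For these we know nothing about $Q_\sigma$, and the definition is arranged so that nothing is needed.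

We use McCord's theorem \cite[Theorem~6]{McCord}. An open cover $\mathcal U$ of $Y$ is \emph{basis-like} if for $U,V\in\mathcal U$ and $y\in U\cap V$ there is $W\in\mathcal U$ with $y\in W\subset U\cap V$. The theorem states that if $f\colon X\to Y$ is continuous and $f^{-1}(U)\to U$ is a weak equivalence for each member $U$ of a basis-like open cover, then $f$ is a weak equivalence.

\begin{proposition}\label{prop:zigzag}
Let $r\in(\pi/2,\pi)$ and $\rho>0$ satisfy \emph{(G1)--(G3)}, let $P$ be the poset of simplices of $\mathrm{VR}_r(\mathbb S^n)$, and let $Z_{r,\rho}=\{(z,y)\in|P|\times J:y\in J_{\min z}\}$. Then both projections $|P|\leftarrow Z_{r,\rho}\to J$ are weak equivalences.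
\end{proposition}

\begin{proof}
We check the hypotheses of Lemma~\ref{lem:poset}.

\emph{Each $J_\sigma$ is weakly contractible.} We have $U_\sigma\cong B\times Q_\sigma$. If $0\in\operatorname{conv}\sigma$, then $V_\sigma=\emptyset$ by \eqref{eq:sep}, and $J_\sigma\cong B\times Q_\sigma$ is contractible by (G1). If $0\notin\operatorname{conv}\sigma$, then $D_\sigma\ne\emptyset$ and $V_\sigma\cong D_\sigma\times C^\circ Q$ is contractible. If $Q_\sigma=\emptyset$ then $J_\sigma=V_\sigma$. Otherwise, note that a point $(1-t)p\in B$ lies in $K_\sigma$ if and only if $t<1$ and $p\in D_\sigma$. So the inclusion $U_\sigma\cap V_\sigma\hookrightarrow U_\sigma$ corresponds to $(B\cap K_\sigma)\times Q_\sigma\hookrightarrow B\times Q_\sigma$, which is a homotopy equivalence because $B\cap K_\sigma$ and $B$ are nonempty and convex. Apply McCord's theorem to the inclusion $V_\sigma\hookrightarrow J_\sigma$ and the cover $\{U_\sigma,V_\sigma,U_\sigma\cap V_\sigma\}$: over $U_\sigma$ the map is the equivalence just found, and over the other two members it is the identity. So $V_\sigma\hookrightarrow J_\sigma$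 is a weak equivalence.

\emph{Each $|P_y|$ is contractible.} For $y=[p,S,t]$, the poset $P_y$ consists of the simplices of $K_1=\mathrm{VR}_r(H_p)$ if $t=0$, of $K_2=\mathrm{VR}_r(\mathcal N_\rho(S))$ if $t=1$, and of $K_1\cup K_2$ if $0<t<1$. The complexes $K_1$, $K_2$ and $K_1\cap K_2=\mathrm{VR}_r(\mathcal N_\rho(S)\cap H_p)$ are contractible by Lemma~\ref{lem:hemi}, (G2) and (G3). The inclusion of the subcomplex $K_1\cap K_2$ in $K_1$ is a homotopy equivalence, so $K_1$ deformation retracts onto it; extending by the identity on $K_2$, we see that $K_1\cup K_2$ deformation retracts onto $K_2$.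
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
The space $|P|\cong|\mathrm{VR}_r(\mathbb S^n)|$ is a CW complex. So is $J$: the compact smooth manifolds $\mathbb S^n$ and $Q$ can be triangulated, and a join of finite simplicial complexes is a finite simplicial complex. Let $W\to Z_{r,\rho}$ be a CW approximation. By Proposition~\ref{prop:zigzag} and Whitehead's theorem, the composites $W\to|P|$ and $W\to J$ are homotopy equivalences.
\end{proof}

\section{Rigidity of simplices that surround the origin}\label{sec:rigid}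

In this section and the next, $r\in I_n$ is fixed, and
\[
N=n+2\ge3,\qquad\kappa=c_0-c\in(0,\kappa_n],\qquad\rho=64N^5\kappa .
\]
Since $36\cdot64^2=384^2=64\cdot2304$, the bound $\kappa\le\kappa_n$ gives
\begin{equation}\label{eq:const}
36\rho^2\le\kappa,\qquad\rho\le\frac1{2304N^5},\qquad\kappa\le\frac1{4N^4}.
\end{equation}
In particular $4\rho<\sqrt2-4\rho$, and the caps $C_\rho(v)$ about the vertices of a regular simplex are disjoint. The goal of this section is (G1). We begin with a quantitative form of \eqref{eq:threshold}.

\begin{lemma}\label{lem:gram}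
Let $y_1,\dots,y_m\in\mathbb S^n$ be distinct points, $m\le n+2$, with $\langle y_k,y_l\rangle>c$ for all $k,l$, and let $0=\sum\lambda_ky_k$ with $\lambda_k>0$ and $\sum\lambda_k=1$. Then $m=n+2$ and $|\langle y_k,y_l\rangle-c_0|\le2N^2\kappa$ for $k\ne l$.
\end{lemma}

\begin{proof}
Put $a_{kl}=\langle y_k,y_l\rangle-c>0$ for $k\ne l$, and $q=\sum\lambda_k^2$. Since $\sum_{k\ne l}\lambda_k\lambda_l=1-q$, expanding $0=|\sum\lambda_ky_k|^2$ gives
\[
\sum_{k\ne l}\lambda_k\lambda_la_{kl}=|c|-q(1+|c|).
\]
The left side is nonnegative and $q\ge1/m$ by the Cauchy--Schwarz inequality, so $m\ge1/q\ge1+1/|c|$. As $\kappa<\frac1{n(n+1)}$, we have $|c|=\frac1{n+1}+\kappa<\frac1n$, so $m>n+1$ and $m=N$. Now $q=\frac1N+\sum(\lambda_k-\frac1N)^2$ and $|c|-\frac{1+|c|}N=\frac{(n+1)|c|-1}N=\frac{(n+1)\kappa}N$, so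
\[
\sum_{k\ne l}\lambda_k\lambda_la_{kl}+(1+|c|)\sum_k\Big(\lambda_k-\frac1N\Big)^2\le\kappa .
\]
All terms are nonnegative. Hence $|\lambda_k-\frac1N|\le\sqrt\kappa\le\frac1{2N}$, so $\lambda_k\ge\frac1{2N}$, and then $2\lambda_k\lambda_la_{kl}\le\kappa$ gives $a_{kl}\le2N^2\kappa$. Finally $\langle y_k,y_l\rangle-c_0=a_{kl}-\kappa\in(-\kappa,2N^2\kappa)$.
\end{proof}

The weights are controlled here only to order $\sqrt\kappa$, but the inner products are controlled to order $\kappa$, because the $a_{kl}$ all have the same sign and enter linearly. A bound of the form $C\sqrt\kappa$ with $C\ge1$ on the positions would force $\rho\ge\sqrt\kappa$, which contradicts $36\rho^2\le\kappa$.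

\begin{lemma}\label{lem:cluster}
Let $\sigma$ be a simplex of $\mathrm{VR}_r(\mathbb S^n)$ with $0\in\operatorname{conv}\sigma$. There are a regular simplex $S^0=\{v_0,\dots,v_{n+1}\}$ and points $x_0,\dots,x_{n+1}\in\sigma$ with $|x_k-v_k|<\rho/8$ for all $k$, and every $x\in\sigma$ satisfies $|x-v_j|<\rho/8$ for some $j$.
\end{lemma}

\begin{proof}
Note that $\rho/8=8N^5\kappa$. By Carath\'eodory's theorem and Lemma~\ref{lem:gram} there are distinct $x_0,\dots,x_{n+1}\in\sigma$ and $\lambda_k>0$ with $\sum\lambda_kx_k=0$ and $|\langle x_k,x_l\rangle-c_0|\le2N^2\kappa$ for $k\ne l$. We must pass from inner products to positions.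

\emph{Conditioning.} Fix $j$, let $M$ be the square matrix with columns $x_k$, $k\ne j$, and let $G=M^TM$. With $G_0$ as in the proof of Lemma~\ref{lem:regular}, the symmetric matrix $G-G_0$ has zero diagonal and entries bounded by $2N^2\kappa$. Its norm is at most the largest absolute row sum, so by \eqref{eq:const}
\[
\|G-G_0\|\le2nN^2\kappa\le\frac n{2N^2}\le\frac1{2(n+1)} .
\]
The least eigenvalue of $G_0$ is $\frac1{n+1}$, so that of $G$, and of $MM^T$, is at least $\frac1{2(n+1)}$. Thus the $x_k$, $k\ne j$, form a basis, and $|w|^2\le2(n+1)\,w^TMM^Tw=2(n+1)\sum_{k\ne j}\langle w,x_k\rangle^2$ for all $w$. Consequently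
\begin{equation}\label{eq:cond}
|\langle w,x_k\rangle|\le b\ \text{ for all }k\ne j\quad\Longrightarrow\quad|w|\le2Nb .
\end{equation}

\emph{The regular simplex.} Take $j=0$. The matrix $R=MG^{-1/2}$ is orthogonal, since $R^TR=G^{-1/2}GG^{-1/2}=I$. Let $v_1,\dots,v_{n+1}$ be the columns of $V=RG_0^{1/2}$, and $v_0=-V\mathbf 1$. Then $V^TV=G_0$ and $G_0\mathbf 1=\frac1{n+1}\mathbf 1$, so $|v_0|^2=\mathbf 1^TG_0\mathbf 1=1$ and $\langle v_0,v_k\rangle=-(G_0\mathbf 1)_k=c_0$. Hence $S^0=\{v_0,\dots,v_{n+1}\}$ is regular. To bound $M-V=R(G^{1/2}-G_0^{1/2})$, let $E,F$ be positive definite and let $u$ be a unit eigenvector of $E-F$ whose eigenvalue $\mu$ has $|\mu|=\|E-F\|$. From $E^2-F^2=E(E-F)+(E-F)F$ we get $u^T(E^2-F^2)u=\mu(u^TEu+u^TFu)$, so $\|E-F\|\le\|E^2-F^2\|/\lambda_{\min}(F)$. With $E=G^{1/2}$ and $F=G_0^{1/2}$,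
\[
|x_k-v_k|\le\|M-V\|\le\sqrt{n+1}\cdot2nN^2\kappa\le2N^4\kappa\qquad(k\ge1).
\]
For $k\ge1$ we have $\langle x_0-v_0,x_k\rangle=(\langle x_0,x_k\rangle-c_0)+\langle v_0,v_k-x_k\rangle$, which is at most $(2N^2+2N^4)\kappa\le3N^4\kappa$ in absolute value. So $|x_0-v_0|\le6N^5\kappa$ by \eqref{eq:cond}.

\emph{The other points.} Let $x\in\sigma$. We show that $x$ can replace some $x_j$ in the relation. Write $-x=\sum\beta_kx_k$. Subtracting $\min_k(\beta_k/\lambda_k)$ times the relation $\sum\lambda_kx_k=0$, we may assume that all $\beta_k\ge0$ and $\beta_j=0$ for some $j$. Then $0=x+\sum_{k\ne j}\beta_kx_k$. After merging equal points, discarding zero coefficients and normalizing, this is a relation as in Lemma~\ref{lem:gram}, which must involve $n+2$ distinct points. So nothing was merged or discarded, and $|\langle x,x_k\rangle-c_0|\le2N^2\kappa$ for $k\ne j$. Hence $|\langle x-x_j,x_k\rangle|\le4N^2\kappa$ for $k\ne j$, and $|x-x_j|\le8N^3\kappa$ by \eqref{eq:cond}. As $N^2\ge9$, we get $|x-v_j|\le(8N^3+6N^5)\kappa\le7N^5\kappa<\rho/8$.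
\end{proof}

On the circle, $Q_\sigma$ was an intersection of intervals. In general we identify $Q_\sigma$ with a neighborhood of the identity in the orthogonal group, take logarithms, and show that the result is star-shaped. The curves $t\mapsto e^{t\Omega}v$ are not straight, and the margin between $\rho/8$ and $\rho$ absorbs their curvature.

\begin{proposition}\label{prop:G1}
Condition \emph{(G1)} holds.
\end{proposition}

\begin{proof}
Let $0\in\operatorname{conv}\sigma$ and take $S^0$, $v_k$, $x_k$ from Lemma~\ref{lem:cluster}. For $x\in\sigma$ the index $j(x)$ with $|x-v_{j(x)}|<\rho/8$ is unique, and $j(x_k)=k$. The set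
\[
\Gamma=\{g\in\mathrm O(n+1):|gv_{j(x)}-x|<\rho\ \text{ for all }x\in\sigma\}
\]
is open and contains the identity, and every $g\in\Gamma$ satisfies
\begin{equation}\label{eq:move}
|gv_k-v_k|\le|gv_k-x_k|+|x_k-v_k|<2\rho\qquad\text{for all }k .
\end{equation}

\emph{The map $g\mapsto gS^0$ is a homeomorphism $\Gamma\to Q_\sigma$.} It maps $\Gamma$ into $Q_\sigma$, and it is continuous and open by Lemma~\ref{lem:regular}(iii). If $g,h\in\Gamma$ and $gS^0=hS^0$, then $gv_k$ and $hv_k$ are vertices of one regular simplex at distance less than $4\rho<\sqrt2$ by \eqref{eq:move}; so $gv_k=hv_k$ for all $k$ and $g=h$. Given $S\in Q_\sigma$, choose $w_k\in S$ with $|w_k-x_k|<\rho$. Then $|w_k-v_k|<2\rho$, so $|w_k-w_l|>\sqrt2-4\rho>0$ for $k\ne l$, and $S=\{w_0,\dots,w_{n+1}\}$. Let $g\in\mathrm O(n+1)$ satisfy $gv_k=w_k$ for all $k$. For $x\in\sigma$ and $j=j(x)$, some $w_l$ has $|w_l-x|<\rho$, while $|w_j-x|\le|w_j-v_j|+|v_j-x|<3\rho$. So $|w_l-w_j|<4\rho<\sqrt2$, which forces $l=j$. Hence $g\in\Gamma$.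

\emph{Logarithm.} For $|w|=1$, Lemma~\ref{lem:regular}(i) gives $w=\frac{n+1}N\sum_k\langle w,v_k\rangle v_k$ and $\sum_k\langle w,v_k\rangle^2=\frac N{n+1}$, hence $\sum_k|\langle w,v_k\rangle|\le N/\sqrt{n+1}$ by the Cauchy--Schwarz inequality. With \eqref{eq:move}, every $g\in\Gamma$ satisfies $\|g-1\|\le2\sqrt{n+1}\,\rho<\sqrt2$. Recall the spectral description of the exponential. A real skew-symmetric matrix is $\Omega=\sum i\theta_lR_l$ with distinct real $\theta_l$ and orthogonal projections $R_l$ of $\mathbb C^{n+1}$, and $e^\Omega=\sum e^{i\theta_l}R_l$. Since $\theta\mapsto e^{i\theta}$ is a bijection from $[-\frac\pi2,\frac\pi2]$ onto $\{\zeta:|\zeta|=1,\ |\zeta-1|\le\sqrt2\}$ that turns $-\theta$ into the complex conjugate, uniqueness of spectral decompositions shows that $\exp$ is a bijection from the set of skew-symmetric $\Omega$ with $\|\Omega\|\le\frac\pi2$ onto $\{g\in\mathrm O(n+1):\|g-1\|\le\sqrt2\}$. It is a homeomorphism by compactness, and $\|e^\Omega-1\|=2\sin(\|\Omega\|/2)\ge\frac2\pi\|\Omega\|$. So $\Gamma$ is homeomorphic to $E=\{\Omega:\|\Omega\|\le\frac\pi2,\ e^\Omega\in\Gamma\}\ni0$,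 and each $\Omega\in E$ has $L=\|\Omega\|\le2\|e^\Omega-1\|\le4\sqrt N\rho$. By \eqref{eq:const}, $L^2\le16N\rho^2\le\rho$.

\emph{$E$ is star-shaped about $0$.} Let $\Omega\in E$, $x\in\sigma$, and $u(t)=e^{t\Omega}v_{j(x)}-x$. Then $|u(0)|<\rho/8$, $|u(1)|<\rho$, and $|u''(t)|=|\Omega^2e^{t\Omega}v_{j(x)}|\le L^2$. For every unit vector $e$ the function $\langle e,u(t)\rangle+\frac12L^2t^2$ has nonnegative second derivative, so on $[0,1]$ it lies below its chord:
\[
\langle e,u(t)\rangle\le(1-t)\langle e,u(0)\rangle+t\langle e,u(1)\rangle+\tfrac12L^2t(1-t).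
\]
Choosing $e$ in the direction of $u(t)$ gives $|u(t)|<(1-t)\frac\rho8+t\rho+(1-t)\frac\rho2\le\rho$. So $t\Omega\in E$ for all $t\in[0,1]$, and $Q_\sigma\cong\Gamma\cong E$ is contractible.
\end{proof}

\section{The complexes near a regular simplex}\label{sec:contr}

Fix $S=\{v_0,\dots,v_{n+1}\}\in Q$ and $p\in\mathbb S^n$, and write $C_i=C_\rho(v_i)$. As on the circle, we shrink each cap to a center. The next lemma says which centers are good: those that retain a fixed fraction of the slack $\kappa$.

\begin{lemma}\label{lem:push}
Let $X=\mathcal N_\rho(S)$ or $X=\mathcal N_\rho(S)\cap H_p$, let $\Lambda=\{i:C_i\cap X\ne\emptyset\}$ be nonempty, and suppose that there are points $w_i\in C_i\cap X$, $i\in \Lambda$, with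
\begin{equation}\label{eq:centers}
\langle w_i,w_j\rangle\ge c_0-\tfrac14\kappa=c+\tfrac34\kappa\qquad(i\ne j).
\end{equation}
Then $\mathrm{VR}_r(X)$ is contractible.
\end{lemma}

\begin{proof}
For $x\in C_i\cap X$ put $m_x=(1-s)x+sw_i$ and $\gamma_s(x)=m_x/|m_x|$. The cap $C_i$ is given by $\langle\cdot,v_i\rangle>1-\rho^2/2>0$ and $H_p$ by $\langle\cdot,p\rangle>0$. These inequalities pass from $x$ and $w_i$ to $m_x$, and then to $\gamma_s(x)$ because $0<|m_x|\le1$. So $\gamma_s(x)\in C_i\cap X$.

Let $x\in C_i\cap X$ and $y\in C_j\cap X$ with $\langle x,y\rangle>c$. If $i=j$, then $|\gamma_s(x)-\gamma_s(y)|<2\rho$ and $\langle\gamma_s(x),\gamma_s(y)\rangle>1-2\rho^2>c$. Let $i\ne j$ and $0<s\le1$. Expanding both sides shows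
\[
\langle m_x,m_y\rangle=(1-s)\langle x,y\rangle+s\langle w_i,w_j\rangle-s(1-s)\langle x-w_i,y-w_j\rangle .
\]
The first two terms are the affine interpolation seen on the circle; the last is the error. Since $|x-w_i|,|y-w_j|<2\rho$ and $8\rho^2\le\frac8{36}\kappa<\frac34\kappa$,
\[
\langle m_x,m_y\rangle\ge c+s\big(\tfrac34\kappa-4\rho^2\big)>c+4\rho^2s .
\]
Normalization produces a second error. We have $|m_x|^2=1-s(1-s)|x-w_i|^2\ge1-4\rho^2s$, and the same bound holds for $|m_y|^2$. As $-1<c<0$,
\[
c\,|m_x||m_y|\le c\,(1-4\rho^2s)\le c+4\rho^2s<\langle m_x,m_y\rangle ,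
\]
that is, $\langle\gamma_s(x),\gamma_s(y)\rangle>c$. Finally $\gamma_1(X)=\{w_i\}_{i\in \Lambda}$ is a simplex by \eqref{eq:centers}, and Lemma~\ref{lem:slide} applies.
\end{proof}

For (G3) a vertex $v_j$ may lie outside $H_p$ while $C_j$ meets $H_p$. For an arbitrary $w_j\in C_j\cap H_p$ the evident bound on the loss in the inner products is of order $\rho$, far more than $\kappa$. Moving $v_j$ toward $p$ by at most $\rho$ changes $\langle v_i,v_j\rangle$ essentially by a small positive multiple of $\langle v_i,p\rangle$, and $\langle v_i,p\rangle>-\rho$ for every cap that meets $H_p$. The loss is therefore of order $\rho^2$.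

\begin{proposition}\label{prop:G23}
Conditions \emph{(G2)} and \emph{(G3)} hold.
\end{proposition}

\begin{proof}
For (G2) apply Lemma~\ref{lem:push} with $w_i=v_i$. For (G3) let $X=\mathcal N_\rho(S)\cap H_p$ and $b_i=\langle v_i,p\rangle$. The $b_i$ have sum $0$ and are not all zero since the $v_i$ span, so some $b_i$ is positive and $\Lambda\ne\emptyset$. Let $i\in \Lambda$ and $x\in C_i\cap H_p$. Then $b_i=\langle x,p\rangle+\langle v_i-x,p\rangle>-\rho$.

If $b_i>0$, put $w_i=v_i$ and $\alpha_i=0$. If $b_i\le0$, let $\theta_i=d(v_i,p)-\frac\pi2\ge0$, so that $b_i=-\sin\theta_i$. The cap $C_i$ has angular radius $\eta=2\arcsin(\rho/2)<\frac\pi2$, so $d(v_i,p)\le d(v_i,x)+d(x,p)<\eta+\frac\pi2$, that is, $\theta_i<\eta$. Choose $\alpha_i\in(\theta_i,\eta)$ and put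
\[
w_i=\cos\alpha_i\,v_i+\sin\alpha_i\,e_i,\qquad e_i=\frac{p-b_iv_i}{\sqrt{1-b_i^2}},
\]
where $e_i$ is a unit vector orthogonal to $v_i$. Then $d(w_i,v_i)=\alpha_i<\eta$, so $w_i\in C_i$; and $\langle e_i,p\rangle=\sqrt{1-b_i^2}=\cos\theta_i$, so $\langle w_i,p\rangle=\sin(\alpha_i-\theta_i)>0$ and $w_i\in H_p$. In both cases $0\le\sin\alpha_i\le2\sin(\alpha_i/2)<\rho$ and $0<\cos\alpha_i\le1$.

Let $i\ne j$ in $\Lambda$. If $\alpha_j\ne0$, then $-\rho<b_j\le0$, so $0\le c_0b_j<\rho$ and
\[
\langle v_i,e_j\rangle=\frac{b_i-c_0b_j}{\sqrt{1-b_j^2}}\ge\frac{-2\rho}{\sqrt{1-\rho^2}}\ge-4\rho ;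
\]
the same holds with $i$ and $j$ exchanged. In the expansion
\begin{align*}
\langle w_i,w_j\rangle={}&c_0\cos\alpha_i\cos\alpha_j+\cos\alpha_i\sin\alpha_j\langle v_i,e_j\rangle\\
&+\sin\alpha_i\cos\alpha_j\langle e_i,v_j\rangle+\sin\alpha_i\sin\alpha_j\langle e_i,e_j\rangle,
\end{align*}
where terms with a vanishing sine are omitted, the four terms are at least $c_0$, $-4\rho^2$, $-4\rho^2$ and $-\rho^2$. So $\langle w_i,w_j\rangle\ge c_0-9\rho^2\ge c_0-\frac14\kappa$ by \eqref{eq:const}. This is \eqref{eq:centers}, and it is the step that requires $36\rho^2\le\kappa$. Lemma~\ref{lem:push} applies.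
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r\in I_n$ and $\rho=64N^5\kappa$. Conditions (G1)--(G3) hold by Propositions~\ref{prop:G1} and~\ref{prop:G23}. So $\mathrm{VR}_r(\mathbb S^n)\simeq\mathbb S^n*Q$ by Proposition~\ref{prop:reduction}, and $Q\cong\mathrm{SO}(n+1)/A_{n+2}$ by Lemma~\ref{lem:regular}(iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(a) Let $\rho<\rho'$ correspond to $r<r'$, and let $P\subset P'$ be the posets of simplices. For $\sigma\in P$, the set $Q_\sigma$, and with it $J_\sigma$, grows with $\rho$, so $Z_{r,\rho}\subset Z_{r',\rho'}$. This inclusion commutes with the projections to $J$, which are weak equivalences by Proposition~\ref{prop:zigzag}, so it is a weak equivalence. It also covers the inclusion $|P|\subset|P'|$, and the projections $Z_{r,\rho}\to|P|$ and $Z_{r',\rho'}\to|P'|$ are weak equivalences. Hence $|P|\subset|P'|$ is a weak equivalence of CW complexes, and Whitehead's theorem applies.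

(b) The sphere $\mathbb S^n$ is the join of $n+1$ copies of $\mathbb S^0$, the join of compact Hausdorff spaces is associative, and $\mathbb S^0*X$ is the unreduced suspension of $X$. So $J=\mathbb S^n*Q$ is the $(n+1)$-fold suspension of $Q$, and $\tilde H_i(J)\cong\tilde H_{i-n-1}(Q)$. The space $Q$ is path-connected, being an image of $\mathrm{SO}(n+1)$. Hence its iterated suspensions are simply connected by van Kampen's theorem, $\tilde H_i(J)=0$ for $i\le n+1$, and $J$ is $(n+1)$-connected by the Hurewicz theorem. Moreover $Q$ is a closed connected manifold of dimension $\frac{n(n+1)}2\ge1$, the quotient of $\mathrm{SO}(n+1)$ by the free action of $A_{n+2}$ by right translations. Each right translation is isotopic to the identity, because $\mathrm{SO}(n+1)$ is connected, so it preserves a left-invariant orientation, which therefore descends to $Q$. Thus $H_{n(n+1)/2}(Q)\cong\mathbb Z$, and $\frac{n(n+1)}2+n+1=\frac{(n+1)(n+2)}2$.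

(c) By \eqref{eq:known}, $\mathrm{VR}_s(\mathbb S^n)\simeq\mathbb S^n$, and every map from $\mathbb S^n$ to an $(n+1)$-connected space is null-homotopic.

(d) For $r\le r_n$ we have $H_n(\mathrm{VR}_r(\mathbb S^n))\cong H_n(\mathbb S^n)\ne0$ by \eqref{eq:known}, while $H_n(J)=0$. For $r>\pi$ every finite subset of $\mathbb S^n$ is a simplex, so the complex is a cone over any of its vertices and is contractible, while $H_{(n+1)(n+2)/2}(J)\ne0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LMO}
Sunhyuk Lim, Facundo Memoli, Osman Berat Okutan,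
\emph{Vietoris-Rips Persistent Homology, Injective Metric Spaces, and The Filling Radius},
arXiv:2001.07588 (2020).

\bibitem{McCord}
M.~C. McCord, Duke Math. J. \textbf{33} (1966).

\bibitem{Weiss}
M.~Weiss,
\emph{What does the classifying space of a category classify?},
Homology Homotopy Appl. \textbf{7} (2005).

\end{thebibliography}
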